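# Straus' theorem, characters to the circle, and $\mathrm{WKL}_0$

## 1. Four colors on the rationals

Look at the group $(\mathbb Q,+)$ and the equation
$$(x_1-y_1)+(x_2-y_2)=1 .$$
We want to color $\mathbb Q$ with finitely many colors so that no solution has $c(x_1)=c(y_1)$ and $c(x_2)=c(y_2)$. How many colors does this take?

Two are not enough. Taking $x_2=y_2$ we see that $c(x+1)\ne c(x)$ for all $x$. If $c(x+\frac12)=c(x)$ for some $x$, then using the pair $(x+\frac12,x)$ twice gives a forbidden solution, so also $c(x+\frac12)\neq c(x)$ for all $x$. With two colors the second fact gives $c(x+1)=c(x)$, which contradicts the first. (In $\mathbb Z$ two colors do suffice: color by parity, so that differences inside a color are even and never add up to $1$.)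

Four are enough. Put
$$c_0(x)=\lfloor 2x\rfloor \bmod 4 .$$
If $c_0(x)=c_0(y)$, then $2x-2y$ differs from a multiple of $4$ by less than $1$. So a sum of two such differences, doubled, differs from a multiple of $4$ by less than $2$, and it is not $2\cdot1=2$.

Behind $c_0$ there is a homomorphism to the circle $\mathbb T=\mathbb R/\mathbb Z$, namely $\chi(x)=\frac x2\bmod 1$. It has $\chi(1)=\frac12$, and $c_0(x)$ names the quarter arc $[\frac j4,\frac{j+1}4)$ that contains $\chi(x)$. Two points of one quarter arc differ by less than $\frac14$, two such differences add up to less than $\frac12$, and $\chi(1)$ is at distance $\frac12$ from $0$. The same recipe works for any abelian group $G$, any $b\in G$ of infinite order and any $n$: send $b$ to $\frac12$, extend to a homomorphism $\chi:G\to\mathbb T$ (possible since $\mathbb T$ is divisible), and cut $\mathbb T$ into $2n$ equal arcs.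

Here is a less tidy coloring of $\mathbb Q$:
$$c_1(x)=\lfloor 2x\rfloor\bmod 4\ \ (x\ge0),\qquad c_1(x)=\lceil 2x\rceil-1\bmod 4\ \ (x<0).$$
It also works. If $x,y$ have the same color and lie on the same side, $x-y$ is at distance less than $\frac12$ from the even integers, as before. If $x\ge0>y$ and $c_1(x)=c_1(y)=j$, then $2x\in 4\mathbb Z+j+s$ and $2y\in4\mathbb Z+j+s'$ with $s\in[0,1)$ and $s'\in(0,1]$, so $s-s'\in[-1,1)$. So $x-y$ is within $\frac12$ of the even integers, and the distance is exactly $\frac12$ only if $x-y\in-\frac12+2\mathbb Z$; as $x-y>0$, then $x-y\in\{\frac32,\frac72,\dots\}$. Exchanging $x$ and $y$ gives the negatives of these numbers. If two differences $d,d'$ had $d+d'=1$, both would have distance exactly $\frac12$ from the even integers, because $1$ has distance $1$. But two elements of $\{\frac32,\frac72,\dots\}$ add up to at least $3$, two of the negatives to at most $-3$, and one of each to an even integer. So $d+d'\ne1$.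

The integers get the following $c_1$-colors: $0$ on even $m\ge0$, $2$ on odd $m\geq 0$, $3$ on even $m<0$, $1$ on odd $m<0$. So the coloring does not simply repeat along the multiples of $b=1$. Still, the same $\chi$ is hidden in $c_1$. Must every working coloring with the minimal number of colors hide a character? And if so, how hard is it to get the character back? These two questions decide a problem in reverse mathematics.

## 2. Straus' theorem in second-order arithmetic

**Conventions.** Abelian groups $(G,+,0)$ are countable: $G\subseteq\mathbb N$, with operation and inverse given as functions that exist as sets in the model. A $k$-coloring is a function $c:G\to k=\{0,\dots,k-1\}$ that exists as a set. For $n\ge1$ and $b\in G$, a solution of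
$$(x_1-y_1)+\dots+(x_n-y_n)=b\tag{1}$$
is *pairwise monochromatic* if $c(x_i)=c(y_i)$ for $i=1,\dots,n$. With $\operatorname{ord}(b)$ the order of $b$ (possibly $\infty$), put
$$k(n,b)=\begin{cases}2n & \text{if } 2\mid \operatorname{ord}(b) \text{ or } \operatorname{ord}(b)=\infty,\\ \left\lceil \dfrac{2np}{p-1}\right\rceil & \text{if } \operatorname{ord}(b) \text{ is odd, with largest prime divisor } p.\end{cases}$$
For instance, for $n=2$ this is $4$ if $\operatorname{ord}(b)=\infty$, $6$ if $\operatorname{ord}(b)=3$, and $5$ if $\operatorname{ord}(b)=15$.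

**Definition (full Straus' theorem).** For every $n\in\mathbb N$ with $n\ge2$, every abelian group $G$ and every $b\in G$ with $b\ne0$, there is a $k(n,b)$-coloring of $G$ such that (1) has no pairwise monochromatic solutions. For a fixed $n$ we write $S_n$ for the instance with this $n$.

**Definition (good colorings).** For a coloring $c$ let $D=D_c=\{x-y:c(x)=c(y)\}$. Then $0\in D=-D$. Write $mD$ for the $m$-fold sumset $D+\dots+D$. "No pairwise monochromatic solution" means exactly $b\notin nD$; such a $c$ is called *good* (for $n$ and $b$). For example, for $c_0$ on $\mathbb Q$ the set $D$ is $\bigcup_{k}(2k-\frac12,2k+\frac12)$.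

We write $\|t\|$ for the distance of $t\in\mathbb T$ to $0$ and $e(t)=e^{2\pi it}$.

**What we use about the base theory.** $\mathrm{RCA}_0$ has $\Delta^0_1$ comprehension and $\Sigma^0_1$ induction. It proves $\Pi^0_1$ induction, the $\Sigma^0_1$ least number principle, $\Sigma^0_1$ collection, and *bounded $\Sigma^0_1$ comprehension*: for each $k$ and each $\Sigma^0_1$ formula $\vartheta$, the set $\{i<k:\vartheta(i)\}$ exists (hence also for $\Pi^0_1$ formulas). It proves every true $\Sigma^0_1$ sentence. Reals are coded by sequences of rationals with an explicit rate of convergence; $x<y$ is $\Sigma^0_1$ and $x=y$ is $\Pi^0_1$. $\mathrm{WKL}_0$ adds that every infinite binary tree has a path. By Simpson, *Subsystems of Second Order Arithmetic*, Lemma IV.4.4, to derive $\mathrm{WKL}_0$ over $\mathrm{RCA}_0$ it suffices to prove the following.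

**Separation principle.** For all injections $f,g:\mathbb N\to\mathbb N$ with disjoint ranges there is a set $X$ with $\operatorname{ran}f\subseteq X$ and $X\cap\operatorname{ran}g=\emptyset$.

A number $n$ is *standard* if it is an actual numeral; a model of $\mathrm{RCA}_0$ may have others.

The problem comes from Gabriela Laboska, "On the Effectiveness of Partition Regularity over Algebraic Structures", arXiv:2504.09235 (2025). The following results may be used; we use only (K2).

- (K1) Over $\mathrm{RCA}_0$, $\mathrm{WKL}_0$ is equivalent to the case $n=1$: for all $G$ and $b\ne0$ there is a $k$-coloring with no monochromatic solution to $x-y=b$, where $k=2$ if $\operatorname{ord}(b)$ is even or infinite and $k=3$ if it is odd.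
- (K2) Over $\mathrm{RCA}_0$, $\mathrm{WKL}_0$ implies the full Straus' theorem (and the statement for all $n\ge1$).
- (K3) Over $\mathrm{RCA}_0$, $\mathrm{WKL}_0$ is equivalent to the strengthening that also asks for an $m>0$ such that for every $l\in\mathbb Z$ all elements $lmb$ have the same color, and also to the version of the strengthening that asks only for some finite coloring.

The extra condition in (K3) is not automatic for good colorings with $k(n,b)$ colors: the good coloring $c_1$ violates it, since for each $m>0$ we have $c_1(0)=0$ but $c_1(-2m)=3$. So does the full Straus' theorem, without the extra condition, imply $\mathrm{WKL}_0$?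

**Theorem A.** For every standard $n\ge2$, $\mathrm{RCA}_0+S_n\vdash\mathrm{WKL}_0$; it suffices to assume $S_n$ for $\mathbb Q$-vector spaces. Hence, by (K2), over $\mathrm{RCA}_0$: $\mathrm{WKL}_0\leftrightarrow$ full Straus' theorem $\leftrightarrow S_n$ (each standard $n\ge2$).

**Theorem B.** $\mathrm{RCA}_0$ proves: for all $n\ge1$, all abelian $G$ and all $b\ne0$, (i) if $\operatorname{ord}(b)<\infty$ there is a good $k(n,b)$-coloring; (ii) if $\operatorname{ord}(b)=\infty$ there is a good $(2n+1)$-coloring.

Theorem B is not needed for Theorem A, but it tells us where to look: all the strength sits in infinite order and in having exactly $2n$ colors.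

## 3. Hiding parities in a $\mathbb Q$-vector space, and the case $n=1$

We work in $\mathrm{RCA}_0$. Fix injections $f,g$ with disjoint ranges. Put $i_{2s}=f(s)$, $i_{2s+1}=g(s)$; the $i_s$ are pairwise distinct. We need a set $X$ that contains $i_s$ for even $s$ and omits $i_s$ for odd $s$. Define by recursion
$$N_s=2(s+1)^2\Bigl(1+\sum_{s'<s}N_{s'}\Bigr)+(s\bmod 2),\qquad\text{so } N_s\equiv s \pmod 2 .$$
Thus $N_0=2$, $N_1=25$.

**Lemma 1.** There is a $\mathbb Q$-vector space $G$, existing in the model, with elements $b,e_0,e_1,\dots$ given as a sequence, such that $\operatorname{ord}(b)=\infty$ and $e_{i_s}=N_sb$ for all $s$.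

*Proof.* The numbers $N_s$ grow so fast that an identification made at a late stage $s$ does not affect vectors with small coefficients, and this keeps $G$ decidable. Let $V$ be the $\mathbb Q$-vector space with basis $b,e_0,e_1,\dots$ and $R$ the span of all $e_{i_s}-N_sb$. Let $v=pb+\sum_iq_ie_i$, with all numerators and denominators (in lowest terms) of $p$ and the $q_i$ at most $h\ge1$ in absolute value. We claim
$$v\in R\iff\text{every } i\text{ with }q_i\neq0\text{ is }i_s\text{ for some }s<h,\text{ and }p+\sum_{s<h}q_{i_s}N_s=0 .\tag{2}$$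
If the right side holds, then $v=\sum_{s<h}q_{i_s}(e_{i_s}-N_sb)\in R$. Conversely let $v\in R$, so that $v=\sum_sq_{i_s}(e_{i_s}-N_sb)$, a finite sum, and $p=-\sum_sq_{i_s}N_s$. If all $q_{i_s}$ vanish, then $v=0$ and the right side holds. Otherwise let $s$ be maximal with $q_{i_s}\ne0$. If $s\ge h$, then, as $|q_{i_s}|\ge\frac1h$,
$$\frac{N_s}h\le|q_{i_s}|N_s\le|p|+\sum_{s'<s}|q_{i_{s'}}|N_{s'}\le h\Bigl(1+\sum_{s'<s}N_{s'}\Bigr),$$
so $N_s\le h^2(1+\sum_{s'<s}N_{s'})\le s^2(1+\sum_{s'<s}N_{s'})$, contrary to the choice of $N_s$. So $s<h$ and the right side holds.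

The right side of (2) is decidable, so $R$ exists by $\Delta^0_1$ comprehension. (For instance $e_{5}-3b$ has $h=3$; it lies in $R$ only if $5=i_s$ and $N_s=3$ for some $s<3$, so it does not.) Let $G=V/R$, each coset represented by its least element; operations and quotient map exist. Write $b,e_i$ also for the images. For $j\ne0$, (2) shows $jb\notin R$, so $\operatorname{ord}(b)=\infty$. Clearly $e_{i_s}=N_sb$ in $G$. $\square$

For this group $k(n,b)=2n$.

**The case $n=1$ by hand.** Let $c:G\to2$ have no monochromatic solution to $x-y=b$. Then $c(x+b)\ne c(x)$ always, so with two colors $c(mb)=c(0)$ exactly when $m$ is even. Hence $c(e_{i_s})=c(N_sb)=c(0)$ iff $s$ is even, and $X=\{i:c(e_i)=c(0)\}$ separates.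

**Where this stops for $n\ge2$.** It is natural to try the same with $2n$ colors. We still have $c(x+b)\ne c(x)$, but with four or more colors this no longer determines $c(x+b)$; in Section 1, $c_1$ gives the even multiples of $b$ two colors and the odd multiples two others. One could still finish if no color occurred at both an even and an odd multiple of $b$: the set $A$ of colors of even multiples exists by bounded $\Sigma^0_1$ comprehension, and $X=\{i:c(e_i)\in A\}$ would separate. So we want: no odd multiple $mb$ is in $D$. If $mb\in D$, then $b=mb-(m-1)b$, and we would get the contradiction $b\in nD$ if we knew that the even multiple $(m-1)b$ lies in $(n-1)D$. This is the gap. Goodness is a negative statement, that $D$ is small, while we need a positive one, that $D$ is large. For $(2n+1)$-colorings no argument of this kind can work: together with Theorem B it would prove $\mathrm{WKL}_0$ in $\mathrm{RCA}_0$, which does not prove it. So the exact number $2n$ has to force $D$ to be large.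

**The plan.** We first prove in ordinary mathematics (ZFC) that a good $2n$-coloring of a countable divisible group hides a character $\chi$ with $\chi(b)=\frac12$, and that $D$ is, up to boundary, $\{\|\chi\|<\frac1{2n}\}$. The proof uses invariant measures, far outside $\mathrm{RCA}_0$. But by compactness an approximate form of the conclusion is a single finite combinatorial fact, and $\mathrm{RCA}_0$ proves true finite facts. From it we get, inside $\mathrm{RCA}_0$, a character with $\chi(b)$ within a small $\varepsilon$ of $\frac12$. That is not yet enough, because $\chi(N_sb)=N_s\chi(b)$ multiplies the error by $N_s$. A counting argument inside $\mathrm{RCA}_0$ then removes the error completely.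

## 4. Good $2n$-colorings of divisible groups hide a character

Throughout Sections 4 to 8, $n\ge2$ is a fixed standard integer and
$$a=\frac1{2n}\le\frac14 .$$
This section is in ZFC.

**Theorem 2.** Let $G$ be a countable divisible abelian group, $b\in G$, and $c:G\to2n$ with $b\notin nD$. There is a homomorphism $\chi:G\to\mathbb T$ with

- (R1) $\chi(b)=\frac12$;
- (R2) $d\in D\Rightarrow\|\chi(d)\|\le a$;
- (R3) $\|\chi(d)\|<a\Rightarrow d\in D$.

For $c_0$ and $c_1$ on $\mathbb Q$ it is $\chi(x)=\frac x2$; for $c_1$ the boundary value $\|\chi(d)\|=a$ occurs both in $D$ (at $d=\frac32$) and outside $D$ (at $d=\frac12$), so (R2) and (R3) cannot be sharpened to an equivalence.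

**Textbook facts used.** A countable abelian group has a Følner sequence: finite sets $\Phi_N$ with $|\Phi_N\triangle(\Phi_N+g)|/|\Phi_N|\to0$ for each $g$; hence any action of it by homeomorphisms of a nonempty compact metrizable space has an ergodic invariant Borel probability measure. The mean ergodic theorem: for a unitary representation $U$ of $G$, the averages $\frac1{|\Phi_N|}\sum_{g\in\Phi_N}U_gu$ converge in norm to the projection of $u$ to the invariant vectors. Bochner's theorem: $d\mapsto\langle U_du,u\rangle$ is the Fourier transform of a finite positive measure on the compact group $\mathrm{Hom}(G,\mathbb T)$. Pontryagin duality: for a countable discrete group $\Theta$, the group $Z=\mathrm{Hom}(\Theta,\mathbb T)$ is compact metrizable with dual $\Theta$; characters of compact abelian groups separate points from closed subgroups; $Z$ is connected iff $\Theta$ is torsion-free. A divisible subgroup of an abelian group is a direct summand. A closed connected subgroup of a torus is a torus. We also use that convolutions of $L^2$ functions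 on a compact group are continuous.

### 4.1. A measure and its Kronecker factor

**Step 1. Correlations that see $D$.** We replace the one coloring $c$ by a stationary random coloring, so that measures can be compared. On $(2n)^G$ let $(T_g\xi)(h)=\xi(h+g)$, let $Y$ be the orbit closure of $c$, and let $\nu$ be an ergodic invariant probability measure on $Y$. Let $U_gf=f\circ T_g$ on $L^2(\nu)$, $E_i=\{\xi\in Y:\xi(0)=i\}$ and
$$C_i(d)=\nu\{\xi\in Y:\xi(0)=\xi(d)=i\}=\langle U_d1_{E_i},1_{E_i}\rangle .$$
If $C_i(d)>0$, then the relatively open set $\{\xi\in Y:\xi(0)=\xi(d)=i\}$ is nonempty, so it contains some $T_gc$. Then $c(g)=c(g+d)$, so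
$$C_i(d)>0\ \Rightarrow\ d\in D.\tag{3}$$

**Step 2. The Kronecker factor.** We collect the eigenfunctions in a compact group $Z$, where sumset inequalities hold. Let $\Theta$ be the set of $\theta\in\mathrm{Hom}(G,\mathbb T)$ for which there is $f\ne0$ in $L^2(\nu)$ with $U_gf=e(\theta(g))f$ for all $g$. For such $f$ the function $|f|$ is invariant, so constant by ergodicity. The quotient of two eigenfunctions for the same $\theta$ is invariant, so eigenspaces are one-dimensional. Eigenspaces for distinct $\theta$ are orthogonal and $L^2(\nu)$ is separable, so $\Theta$ is countable; products and conjugates of unimodular eigenfunctions are eigenfunctions, so $\Theta$ is a group. The group of unimodular eigenfunctions (mod null sets) maps onto $\Theta$ with kernel the unimodular constants. This kernel is divisible, so the map splits: there are unimodular eigenfunctions $f_\theta$ with $f_\theta f_{\theta'}=f_{\theta+\theta'}$ a.e.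

Let $Z=\mathrm{Hom}(\Theta,\mathbb T)$ with Haar probability measure $\mu$, let $\iota:G\to Z$, $\iota(g)=(\theta\mapsto\theta(g))$, and, off a null set, $\pi:Y\to Z$, $\pi(y)=(\theta\mapsto f_\theta(y))$, with unimodular values read in $\mathbb T$. Then:

- $\pi\circ T_g=\pi+\iota(g)$ a.e. Moreover $\pi_*\nu=\mu$, because $\int f_\theta\,d\nu=0$ for $\theta\ne0$ (orthogonality to constants). The space $\mathcal K=L^2(Z)\circ\pi$ is the closed span of the eigenfunctions.
- $\iota(G)$ is dense, because only $\theta=0$ vanishes on $G$. If $\theta(g_0)\ne0$, then $A_N=\frac1{|\Phi_N|}\sum_{g\in\Phi_N}e(\theta(g))$ satisfies $|(e(\theta(g_0))-1)A_N|\to0$ by the Følner property, so $A_N\to0$. Hence $\iota$ equidistributes along $(\Phi_N)$, and for open $O\subseteq Z$ the proportion of $d\in\Phi_N$ with $\iota(d)\in O$ has $\liminf\ge\mu(O)$.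
- $Z$ is connected: if $m\theta=0$ with $m\ge1$, then $\theta$ vanishes on $mG=G$. So $\Theta$ is torsion-free. This is where divisibility enters.

*Running example.* Take $c_0$ on $\mathbb Q$ with $\chi(x)=\frac x2$. Up to a null set, points of $Y$ are the colorings $x\mapsto j$ if $\chi(x)+t\in[\frac j4,\frac{j+1}4)$, with $t\in\mathbb T$ under Lebesgue measure, and $T_g$ acts as $t\mapsto t+\chi(g)$. The functions $e(lt)$ are eigenfunctions and span, so $\Theta=\{l\chi:l\in\mathbb Z\}$, $Z=\mathbb T$, $\iota=\chi$.

**Step 3. Structured part plus negligible part.** We compute $C_i$ up to an error that is small for most $d$. Write $1_{E_i}=f_i\circ\pi+u_i$ with $f_i\circ\pi$ the conditional expectation of $1_{E_i}$ on the factor $Z$, which is the projection to $\mathcal K$, and $u_i\perp\mathcal K$. Then $f_i\ge0$ and $\sum_if_i=1$. As $\mathcal K$ and $\mathcal K^\perp$ are invariant,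
$$C_i(d)=F_i(\iota(d))+r_i(d),\qquad F_i(t)=\int f_i(z)f_i(z+t)\,d\mu(z),\qquad r_i(d)=\langle U_du_i,u_i\rangle,\tag{4}$$
with $F_i$ continuous. By Bochner, $r_i(d)=\int e(\theta(d))\,d\sigma_i(\theta)$ for a finite measure $\sigma_i$ on $\mathrm{Hom}(G,\mathbb T)$. It has no atoms: by the mean ergodic theorem applied to $g\mapsto e(-\theta_0(g))U_g$, the vectors $\frac1{|\Phi_N|}\sum_{g\in\Phi_N}e(-\theta_0(g))U_gu_i$ converge to the projection of $u_i$ to the $\theta_0$-eigenspace, which is $0$ since that space (possibly zero) lies in $\mathcal K$. Pair with $u_i$: on the spectral side the integrands $\frac1{|\Phi_N|}\sum_{g\in\Phi_N} e((\theta-\theta_0)(g))$ are bounded and converge to the indicator of $\theta=\theta_0$, so the limit is also $\sigma_i(\{\theta_0\})$. Thus $\sigma_i(\{\theta_0\})=0$. Expanding the square,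
$$\sup_{u\in G}\frac1{|\Phi_N|}\sum_{d\in\Phi_N}|r_i(u\pm d)|^2\le\iint\Bigl|\frac1{|\Phi_N|}\sum_{d\in\Phi_N}e((\theta-\theta')(d))\Bigr|\,d\sigma_i(\theta)\,d\sigma_i(\theta')\longrightarrow(\sigma_i\times\sigma_i)(\text{diagonal})=0.\tag{5}$$
The supremum over $u$ costs nothing, because $u$ only contributes a factor of modulus $1$ to the integrand.

**Step 4. Goodness passes to $Z$.** Put $\beta=\iota(b)$.

**Claim 3.** There are no colors $i_1,\dots,i_n$ and points $t_1,\dots,t_n\in Z$ with $F_{i_j}(t_j)>0$ for all $j$ and $\sum_jt_j=\beta$.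

*Proof.* Otherwise take $\eta>0$ and a symmetric open $O\ni0$ with $F_{i_j}>\eta$ on $t_j+O$ for all $j$, and a symmetric open $O'\ni0$, $O'\subseteq O$, whose $(n-1)$-fold sumset is contained in $O$. By equidistribution, the proportion of tuples $(d_1,\dots,d_{n-1})\in\Phi_N^{n-1}$ with $\iota(d_j)\in t_j+O'$ for all $j<n$ has $\liminf\ge\mu(O')^{n-1}>0$. Put $d_n=b-\sum_{j<n}d_j$. For these tuples $\iota(d_n)\in\beta-\sum_{j<n}t_j+O=t_n+O$. By (5) and Chebyshev, for each $j<n$ the proportion of tuples with $|r_{i_j}(d_j)|\ge\eta$ tends to $0$. For $j=n$ fix $d_2,\dots,d_{n-1}$, so that $d_n=u-d_1$ with $u=b-\sum_{2\le j<n}d_j$; here $n\ge2$ is used. As (5) is uniform in $u$, the proportion with $|r_{i_n}(d_n)|\ge\eta$ tends to $0$ too. So for some $N$ and some tuple, all $C_{i_j}(d_j)\geq F_{i_j}(\iota(d_j))-|r_{i_j}(d_j)|>0$. By (3) all $d_j\in D$, and $\sum_jd_j=b$, a contradiction. $\square$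

### 4.2. Sumsets in a connected compact group

**Definition.** For measurable $A,B\subseteq Z$ of positive measure let
$$A\oplus B=\{t:(1_A*1_B)(t)>0\}=\{t:\mu(A\cap(t-B))>0\}.$$

This is the sumset with null coincidences ignored; on $\mathbb T$, $[0,\frac14]\oplus[0,\frac14]=(0,\frac12)$. It is open, and of positive measure since $\int1_A*1_B=\mu(A)\mu(B)$. For nonnegative bounded measurable $f,g$ we have $(f*g)(t)>0$ iff $\mu(\{f>0\}\cap(t-\{g>0\}))>0$. Hence $\oplus$ is associative, and $A_1\oplus\dots\oplus A_m=\{1_{A_1}*\dots*1_{A_m}>0\}$.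

**Lemma 4.** $\mu(A\oplus B)\ge\min(1,\mu(A)+\mu(B))$. Hence, by induction, $\mu(A_1\oplus\dots\oplus A_m)\ge\min(1,\sum_j\mu(A_j))$.

*Proof.* First, $\mu(A\oplus B)\ge\mu(A)$: with $U=A\oplus B$,
$$\int_B\mu((A+y)\setminus U)\,d\mu(y)=\int_{U^c}1_A*1_B\,d\mu=0,$$
so $\mu((A+y)\setminus U)=0$ for some $y\in B$.

Now we move mass from $B$ to $A$. For $v\in Z$ put $A^v=A\cup(B+v)$ and $B^v=B\cap(A-v)$. Since $B^v+v=A\cap(B+v)$, we have $\mu(A^v)+\mu(B^v)=\mu(A)+\mu(B)$. If $\mu(B^v)>0$, then $A^v\oplus B^v\subseteq A\oplus B$. Indeed let $\mu(A^v\cap(t-B^v))>0$. If $\mu(A\cap(t-B^v))>0$, then $t\in A\oplus B$ as $B^v\subseteq B$. Otherwise $\mu((B+v)\cap(t-B^v))>0$; as $B^v\subseteq A-v$, translating by $-v$ gives $\mu(B\cap(t-A))>0$, so again $t\in A\oplus B$.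

The continuous function $v\mapsto\mu(B\cap(A-v))$ has mean $\mu(A)\mu(B)$. As $Z$ is connected, it attains this value. Iterate with such $v$, starting from $(A_0,B_0)=(A,B)$. We get $(A_k,B_k)$ with $\mu(B_{k+1})=\mu(A_k)\mu(B_k)>0$, $\mu(A_k)$ nondecreasing, $\mu(A_k)+\mu(B_k)$ constant, and $\mu(A\oplus B)\ge\mu(A_k\oplus B_k)\ge\mu(A_k)$. If $\mu(B_k)\to0$, then $\mu(A_k)\to\mu(A)+\mu(B)$ and we are done. If $\mu(B_k)\to\omega>0$, then $\omega=\omega\lim\mu(A_k)$, so $\mu(A_k)\to1$ and $\mu(A\oplus B)=1$. $\square$

### 4.3. The color classes have measure exactly $\frac1{2n}$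

**Step 5. Bounding one color.** The purpose is to see that $2n$ colors are just enough, so that every inequality becomes an equality. Let $K_i=\{f_i>0\}$. When $\mu(K_i)>0$, put
$$D_i=K_i\oplus(-K_i)=\{t:\mu(K_i\cap(K_i+t))>0\}=\{F_i>0\}.$$
Let $A_1=K_i$, $A_2=-K_i$, $A_j=K_i$ for $3\le j\le n$, let $w=1_{A_1}*\dots*1_{A_n}$, which is continuous, and $W=\{w>0\}=A_1\oplus\dots\oplus A_n$. If $t$ and $t-\beta$ were both in $W$, then $\int w(s)w(s-\beta)\,ds>0$. This integral is $(w*\tilde w)(\beta)$ with $\tilde w(s)=w(-s)=(1_{-A_1}*\dots*1_{-A_n})(s)$. So it equals $h^{*n}(\beta)$ with $h=1_{K_i}*1_{-K_i}$, since $1_{A_j}*1_{-A_j}=h$ for every $j$. Then $\beta$ would be a sum of $n$ elements of $\{h>0\}=D_i=\{F_i>0\}$, contrary to Claim 3. So $W\cap(W+\beta)=\emptyset$ and $\mu(W)\le\frac12$. By Lemma 4, $n\mu(K_i)\le\frac12$, that is, $\mu(K_i)\le a$.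

**Step 6. Equality everywhere.** Since $f_i\le1$,
$$1=\sum_i\int f_i\,d\mu\le\sum_i\mu(K_i)\le2na=1 .$$
So all $\mu(K_i)=a$ and $f_i=1_{K_i}$ a.e. As $W=D_i\oplus A_3\oplus\dots\oplus A_n$, Lemma 4 gives $\mu(D_i)+(n-2)a\le\mu(W)\le\frac12=na$, so $\mu(D_i)\le2a$; and $\mu(D_i)\ge2a$ by Lemma 4. Hence
$$\mu(K_i)=a,\qquad\mu(D_i)=2a .\tag{6}$$
Also $\nu(E_i)=\int f_i=a$ and $\|u_i\|^2=\nu(E_i)-\|f_i\|_2^2=0$. So $r_i=0$ and $C_i=F_i\circ\iota$.

In the running example $K_i=[\frac i4,\frac{i+1}4)$, $D_i=(-\frac14,\frac14)$ and $F_i(t)=\max(0,\frac14-\|t\|)$.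

*Remark.* A countable divisible $G$ has no good $(2n-1)$-coloring: it would be a good $2n$-coloring with some $E_i=\emptyset$, contradicting $\nu(E_i)=a$. In particular three colors do not suffice in Section 1.

### 4.4. Equality in the sumset bound makes $D_0$ an arc

Equality holds in Lemma 4 for the pair $(K_0,-K_0)$. We now show directly that then $D_0$ is the preimage of an arc of a circle.

For measurable $E$ let $\rho_E(t)=\mu((E+t)\setminus E)=\mu(E)-\mu(E\cap(E+t))$. It is continuous and even; it is subadditive because $(E+s+t)\setminus E\subseteq\bigl((E+s+t)\setminus(E+t)\bigr)\cup\bigl((E+t)\setminus E\bigr)$; and $\rho_{-E}=\rho_E$. Let $A=K_0$, $B=-K_0$, $\rho=\rho_A=\rho_B$. Then $D_0=\{\rho<a\}$. In the running example $\rho(t)=\min(\|t\|,\frac14)$; the goal is to show that this is what $\rho$ looks like in general.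

**Definition.** $(E,B)$ is *exact* if both sets have positive measure and $\mu(E\oplus B)=\mu(E)+\mu(B)$.

Two arcs of $\mathbb T$ of total length at most $1$ form an exact pair. By (6), $(A,B)$ is exact, since $A\oplus B=D_0$.

**Lemma 5.** Let $(E,B)$ be exact, $S=E\oplus B$, $\rho_E(t)<\mu(E)$ and $\mu(E)+\rho_E(t)+\mu(B)\le1$. Then $(E\cap(E+t),B)$ and $(E\cup(E+t),B)$ are exact and $\rho_S(t)=\rho_E(t)$. The same holds with the roles of $E$ and $B$ exchanged. Consequently, if also $\rho_B(t)<\mu(B)$ and $\mu(E)+\mu(B)+\rho_B(t)\le1$, then $\rho_E(t)=\rho_B(t)$.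

*Proof.* We have $(E\cup(E+t))\oplus B=S\cup(S+t)$ and $(E\cap(E+t))\oplus B\subseteq S\cap(S+t)$. By Lemma 4,
$$\mu(S\cup(S+t))\ge\mu(E)+\rho_E(t)+\mu(B),$$
$$\mu(S\cap(S+t))\ge\mu((E\cap(E+t))\oplus B)\ge\mu(E)-\rho_E(t)+\mu(B).$$
The left sides add up to $2\mu(S)$, and the outer right sides to $2\mu(E)+2\mu(B)=2\mu(S)$. So all are equalities, which gives exactness of both pairs. The first equality reads $\mu(S)+\rho_S(t)=\mu(S)+\rho_E(t)$. The rest follows from the symmetry of $\oplus$: both $\rho_E(t)$ and $\rho_B(t)$ equal $\rho_S(t)$. $\square$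

**Step 7. Doubling: if $r=\rho(t)<\frac a2$, then $\rho(2t)=2r$.** This will make $\rho$ linear near $0$. Let $A_1=A\cap(A+t)$ and $A_2=A\cup(A+t)$. By Lemma 5 (note $2a+r\le1$), $(A_1,B)$ and $(A_2,B)$ are exact, with $\mu(A_1)=a-r$ and $\mu(A_2)=a+r$. A point of $A_1+t$ outside $A_1$ lies in $A+t$ and hence not in $A$, so $(A_1+t)\setminus A_1\subseteq(A+t)\setminus A$ and $\rho_{A_1}(t)\le r<a-r$. Similarly $(A_2+t)\setminus A_2\subseteq(A+2t)\setminus(A+t)$, so $\rho_{A_2}(t)\le r<a+r$. Also $\rho_B(t)=r<a$. All sums that Lemma 5 requires to be at most $1$ are at most $2a+2r\le3a\le1$. So Lemma 5, applied to $(A_1,B)$ and $(A_2,B)$, gives $\rho_{A_1}(t)=\rho_{A_2}(t)=\rho_B(t)=r$. Hence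
$$\mu(A\cap(A+t)\cap(A+2t))=\mu(A_1\cap(A_1+t))=a-2r,$$
$$\mu(A\cup(A+t)\cup(A+2t))=\mu(A_2\cup(A_2+t))=a+2r .$$
By inclusion–exclusion the latter is $3a-2(a-r)-(a-\rho(2t))+(a-2r)=a+\rho(2t)$. So $\rho(2t)=2r$.

**Step 8. Growth: $\mu\{\rho<s\}\ge2s$ for $0<s<a$.** This will force dimension one. We have $\rho(0)=0$, and $\rho=a$ off $D_0$, whose complement is nonempty as $2a<1$. By connectedness pick $t$ with $\rho(t)=a-s$, and let $A_1=A\cap(A+t)$. Then $\mu(A_1)=s$, and $(A_1,B)$ is exact by Lemma 5 (the required sum is $3a-s\leq 1$). Let $u\in A_1\oplus(-A_1)$. Then $\mu(A_1\cap(A_1+u))>0$, so $\rho_{A_1}(u)<s$; and $u\in D_0$ as $A_1\subseteq A$, so $\rho_B(u)=\rho(u)<a$. The required sums $s+\rho_{A_1}(u)+a$ and $s+a+\rho_B(u)$ are less than $3a\le1$. So Lemma 5 gives $\rho(u)=\rho_{A_1}(u)<s$. Thus $\{\rho<s\}\supseteq A_1\oplus(-A_1)$, which has measure at least $2s$ by Lemma 4.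

**Step 9. A quotient torus.** We divide out what $\rho$ does not see. The set $N=\{\rho=0\}$ is a closed subgroup, and $\rho$ is $N$-invariant by subadditivity. Let $Z'=Z/N$ with induced function $\rho'$, which vanishes only at $0$. A subgroup contained in the open set $\{\rho'<\frac a2\}$ is trivial: by Step 7, $\rho'(2^jt)=2^j\rho'(t)$ for all $j$ and all $t$ in it, and $\rho'$ is bounded. Each point of the compact complement of $\{\rho'<\frac a2\}$ is nonzero, so some character of $Z'$ does not vanish at it, nor near it. By compactness, finitely many characters have common kernel inside $\{\rho'<\frac a2\}$, hence trivial. So $Z'$ is a closed connected subgroup of a torus, and $Z'\cong\mathbb T^m=\mathbb R^m/\mathbb Z^m$; $m\ge1$ as $\rho\not\equiv0$.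

**Step 10. A norm.** We lift $\rho'$ to $\mathbb R^m$. Choose $\delta<\frac14$ with $\rho'<\frac a2$ on the image of the Euclidean ball $B(0,\delta)\subset\mathbb R^m$. For $v\in\mathbb R^m$ let
$$p(v)=2^j\rho'(2^{-j}v)\quad\text{for any } j \geq 0\text{ with }2^{-j}v\in B(0,\delta);$$
by Step 7 this does not depend on $j$. Then $p$ is continuous, even, subadditive, positive for $v\ne0$, $p(2v)=2p(v)$, and $p=\rho'$ on $B(0,\delta)$. For integers $0\le l\le2^k$,
$$2^kp(v)=p(2^kv)\le p(lv)+p((2^k-l)v)\le lp(v)+(2^k-l)p(v)=2^kp(v),$$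
so $p(lv)=lp(v)$. Together with $p(2v)=2p(v)$ and continuity this gives homogeneity for all positive reals, so $p$ is a norm.

**Step 11. Dimension one and the constant.** For all small $r>0$, the set $\{\rho'<r\}$ lies in the image of $B(0,\delta)$ (compactness, as $\rho'$ vanishes only at $0$), so it is the injective image of $\{p<r\}$ and has measure $\kappa r^m$, with $\kappa$ the volume of $\{p<1\}$. By Step 8, $\kappa r^m\ge2r$ for all small $r$, so $m=1$. Thus $Z'=\mathbb T$, $p(v)=\lambda|v|$ and $\kappa=\frac2\lambda\ge2$, so $\lambda\le1$. By subadditivity, dividing $t$ into small steps, $\rho'(t)\le\lambda\|t\|$ for all $t$. So $\{\rho'<a\}\supseteq\{\|t\|<a/\lambda\}$. The former has measure $\mu(D_0)=2a<1$, hence $\lambda\ge1$, and $\lambda=1$. The open set $\{\rho'<a\}$ contains the arc $(-a,a)$ and has measure $2a$, so it equals $(-a,a)$: a further point would bring along a further set of positive measure. With $\chi_Z:Z\to Z/N\cong\mathbb T$ the quotient map,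
$$D_0=\{z\in Z:\|\chi_Z(z)\|<a\}.\tag{7}$$

### 4.5. End of the proof of Theorem 2

**Step 12. The character.** We pull $\chi_Z$ back to $G$ and check (R1)–(R3). Let $\chi=\chi_Z\circ\iota$.

(R3) If $\|\chi(d)\|<a$, then $\iota(d)\in D_0=\{F_0>0\}$, so $C_0(d)=F_0(\iota(d))>0$ and $d\in D$ by (3).

(R1) By Claim 3, $\beta$ is not in the $n$-fold sumset of $D_0$. This sumset is $\{\|\chi_Z\|<na\}=\{\|\chi_Z\|<\frac12\}$: if $\chi_Z(z)\equiv s$ with $|s|<na$, pick $z_1$ with $\chi_Z(z_1)\equiv s/n$; then $z_1$ and $z-(n-1)z_1$ are in $D_0$. So $\|\chi(b)\|\geq\frac12$, that is, $\chi(b)=\frac12$.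

(R2) $\chi(G)$ is a divisible group containing $\frac12\ne0$. A nontrivial divisible group is infinite, and an infinite subgroup of $\mathbb T$ is dense. Hence
$$(n-1)D\supseteq\{g:\|\chi(g)\|<(n-1)a\}.\tag{8}$$
Indeed let $\chi(g)\equiv t$ with $|t|<(n-1)a$. Choose $d\in G$ with $\chi(d)\equiv t'$, where $t'$ is so close to $\frac t{n-1}$ that $|t'|<a$ and $|t-(n-2)t'|<a$. Then $d$ and $g-(n-2)d$ are in $D$ by (R3), and $g$ is the sum of $n-2$ copies of $d$ and $g-(n-2)d$. Now let $d\in D$. Then $b-d\notin(n-1)D$, so by (8)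
$$\tfrac12-\|\chi(d)\|=\|\tfrac12-\chi(d)\|\ge(n-1)a=\tfrac12-a,$$
that is, $\|\chi(d)\|\le a$. $\blacksquare$

### 4.6. The character is unique up to sign

**Lemma 6.** In Theorem 2, if $\chi':G\to\mathbb T$ is a homomorphism with $\chi'(b)=\frac12$ and $\|\chi'\|\le a$ on $D$, then $\chi'=\pm\chi$. Hence, if $b/2\in G$ is a fixed half of $b$, exactly one such $\chi'$ has $\chi'(b/2)=\frac14$; denote it $\chi_c$.

*Proof.* Let $\|\chi(d)\|<\frac am$, $m\ge1$. For $1\le j\le m$ we have $\|\chi(jd)\|<a$, so $jd\in D$ by (R3) and $\|j\chi'(d)\|\le a$. We claim $s=\|\chi'(d)\|\le\frac am$. Otherwise take the least $j$ with $js>a$. Then $2\le j\le m$, and $a<js\le2(j-1)s\le2a\le\frac12$, so $\|j\chi'(d)\|=js>a$, a contradiction.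

So $\ker\chi\subseteq\ker\chi'$, and $\chi'=\psi\circ\chi$ with $\psi$ a homomorphism on the dense group $\chi(G)$ that is continuous at $0$, hence uniformly continuous. It extends to $\mathbb T$, so $\psi(t)=lt$ with $l\in\mathbb Z$. Choose $m$ with $|l|\frac am<\frac12$ and let $\|\chi(d)\|$ tend to $\frac am$ from below: $|l|\,\|\chi(d)\|=\|\chi'(d)\|\le\frac am$ gives $|l|\le1$. From $\chi'(b)=\frac12$ we see that $l$ is odd. So $l=\pm1$.

Both $\pm\chi$ satisfy the conditions. As $2\chi(b/2)=\frac12$, $\chi(b/2)=\pm\frac14$, so exactly one of them has value $\frac14$ at $b/2$. $\square$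

## 5. A finite fact extracted by compactness

The uniqueness in Lemma 6 makes $\chi_c$ a continuous function of $c$. So a finite part of $c$ determines $\chi_c$ at one vector up to a small error. We record this as a statement about finite sets.

Fix $q=100n^2$. In $\mathbb Q^2$ let $b=(1,0)$; in $\mathbb Q^3$ let $b=(1,0,0)$, $x=(0,1,0)$, $y=(0,0,1)$. For $v\in\mathbb Q^3$ let $\theta_v:\mathbb Q^2\to\mathbb Q^3$, $\theta_v(s,r)=sb+rv$. A coloring of a finite set $F$ is *good on $F$* if there is no pairwise monochromatic solution of (1) with all entries in $F$.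

**Lemma 7.** There are finite $F_1\subset\mathbb Q^2$, $F_2\subset\mathbb Q^3$ and $\Phi:(2n)^{F_1}\to\{0,\frac1q,\dots,\frac{q-1}q\}\subset\mathbb T$ such that $x,y\in F_2$, $\theta_v(F_1)\subseteq F_2$ for $v\in\{b,x,y,x+y,x-y\}$, and every $\sigma:F_2\to2n$ good on $F_2$ satisfies, with $\varphi_\sigma(v)=\Phi((\sigma\circ\theta_v)|_{F_1})$:

- (a) $\|\varphi_\sigma(x+y)-\varphi_\sigma(x)-\varphi_\sigma(y)\|\le\frac3q$;
- (b) $\sigma(x)=\sigma(y)\Rightarrow\|\varphi_\sigma(x-y)\|\le a+\frac1q$;
- (c) $\|\varphi_\sigma(b)-\frac12\|\le\frac1q$.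

Moreover, $\mathrm{RCA}_0$ proves this statement (for our standard $n$).

*Proof.* **Step 1. The map $c\mapsto\chi_c$ is continuous.** The space $P$ of good $2n$-colorings of $\mathbb Q^2$ is closed in $(2n)^{\mathbb Q^2}$, so compact. Consider the relation "$\|\chi\|\le a$ on $D_c$, $\chi(b)=\frac12$, $\chi(b/2)=\frac14$" in $P\times\mathrm{Hom}(\mathbb Q^2,\mathbb T)$, with $b/2=(\frac12,0)$. It is closed: if $c(x')=c(y')$, then all colorings close to $c$ agree with $c$ at $x',y'$, so the bound $\|\chi(x'-y')\|\le a$ passes to limits. By Theorem 2 and Lemma 6 it is the graph of $c\mapsto\chi_c$. A map into a compact Hausdorff space with closed graph is continuous.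

**Step 2. Choice of $F_1$ and $\Phi$.** By uniform continuity there is a finite $F_1$ such that $c|_{F_1}=c'|_{F_1}$ implies $\|\chi_c(0,1)-\chi_{c'}(0,1)\|\le\frac1{2q}$ for $c,c'\in P$. For each pattern on $F_1$ that occurs choose one such $c$, and let $\Phi$ of the pattern be a multiple of $\frac1q$ nearest to $\chi_c(0,1)$; on other patterns $\Phi$ is arbitrary. Then $\|\Phi(c|_{F_1})-\chi_c(0,1)\|\le\frac1q$ for all $c\in P$.

**Step 3. Good colorings of all of $\mathbb Q^3$ satisfy (a)–(c).** Let $c$ be one and $v\in\mathbb Q^3$. Since $\theta_v$ is a homomorphism with $\theta_v(b)=b$, it maps pairwise monochromatic solutions for $c\circ\theta_v$ to such solutions for $c$; so $c\circ\theta_v$ is good. The homomorphism $\chi_c\circ\theta_v$ satisfies the three conditions that define $\chi_{c\circ\theta_v}$ (note $\theta_v(D_{c\circ\theta_v})\subseteq D_c$ and $\theta_v(b/2)=b/2$). So $\chi_{c\circ\theta_v}=\chi_c\circ\theta_v$, whose value at $(0,1)$ is $\chi_c(v)$. Thus $\varphi_c(v):=\Phi((c\circ\theta_v)|_{F_1})$ satisfies $\|\varphi_c(v)-\chi_c(v)\|\le\frac1q$.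 Since $\chi_c$ is additive, $\chi_c(b)=\frac12$, and $\|\chi_c(x-y)\|\le a$ if $c(x)=c(y)$, we get (a), (b), (c).

**Step 4. A finite $F_2$ suffices.** Whether (a)–(c) hold depends only on the coloring on the fixed finite set $\{x,y\}\cup\bigcup_v\theta_v(F_1)$. If for every finite $F_2$ containing it some coloring good on $F_2$ failed, then by compactness some good coloring of $\mathbb Q^3$ would fail. So some finite $F_2$ works.

**Step 5. Provability.** That given finite objects $F_1,F_2,\Phi$ have the stated property is a finite check. So the lemma is a true $\Sigma^0_1$ sentence, and $\mathrm{RCA}_0$ proves it. $\square$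

Theorem 2 was proved in ZFC, but $\mathrm{RCA}_0$ needs no part of that proof; we know only that the finite search succeeds.

## 6. From an approximate character to a character, in $\mathrm{RCA}_0$

From here to the end of Section 8 we work in $\mathrm{RCA}_0$ and assume $S_n$ for $\mathbb Q$-vector spaces. Let $f,g$, $i_s$, $N_s$ and $G$ be as in Section 3, let $c:G\to2n$ be a good coloring given by $S_n$, and $D=D_c$. Functions with values in $\mathbb R$ or $\mathbb T$ on countable sets are coded as sequences of reals.

**Step 1. The approximate character.** We apply the finite gadget at each vector. For $v\in G$ let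
$$\varphi(v)=\Phi\bigl(((s,r)\mapsto c(sb+rv))|_{F_1}\bigr),$$
a rational-valued function in the model. For $v,w\in G$ let $\sigma(s,r,t)=c(sb+rv+tw)$ on $F_2$. The homomorphism $(s,r,t)\mapsto sb+rv+tw$ sends $(1,0,0)$ to $b$, so it maps solutions to solutions, and $\sigma$ is good on $F_2$. Here $\sigma(x)=c(v)$, $\sigma(y)=c(w)$, $\varphi_\sigma(x)=\varphi(v)$, $\varphi_\sigma(y)=\varphi(w)$, $\varphi_\sigma(x\pm y)=\varphi(v\pm w)$, $\varphi_\sigma(b)=\varphi(b)$. So Lemma 7 gives, for all $v,w\in G$,
$$\|\varphi(v+w)-\varphi(v)-\varphi(w)\|\le\tfrac3q,\qquad c(v)=c(w)\Rightarrow\|\varphi(v-w)\|\le a+\tfrac1q,\qquad\|\varphi(b)-\tfrac12\|\le\tfrac1q.\tag{9}$$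

**Step 2. Correction to an exact character.** We remove the error of additivity by averaging along powers of $2$. Let $\gamma(v)\in[-\frac3q,\frac3q]$ be the rational with $\gamma(v)\equiv\varphi(2v)-2\varphi(v)\pmod 1$; it exists by (9) with $w=v$ and is unique as $\frac6q<1$. Put
$$\psi(v)=\sum_{m\ge0}2^{-m-1}\gamma(2^mv),\qquad\chi(v)=\varphi(v)+\psi(v)\bmod1 .$$
Then $|\psi|\le\frac3q$ and $2\psi(v)=\gamma(v)+\psi(2v)$, so $\chi(2v)=2\chi(v)$.

For additivity fix $v,w$. Let $\alpha_m\in[-\frac3q,\frac3q]$ be the rational congruent to $\varphi(2^m(v+w))-\varphi(2^mv)-\varphi(2^mw)$, and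
$$\delta_m=\alpha_m+\psi(2^m(v+w))-\psi(2^mv)-\psi(2^mw).$$
Then $|\delta_m|\le\frac{12}q$ and $\delta_m\equiv\chi(2^m(v+w))-\chi(2^mv)-\chi(2^mw)$. Using $\psi(2u)=2\psi(u)-\gamma(u)$,
$$\delta_{m+1}-2\delta_m=\alpha_{m+1}-2\alpha_m-\gamma(2^m(v+w))+\gamma(2^mv)+\gamma(2^mw),$$
a rational number that is congruent to $0$ mod $1$ by the choice of $\alpha$ and $\gamma$, so an integer. Its absolute value is at most $\frac{36}q<1$. So $\delta_{m+1}=2\delta_m$. By $\Pi^0_1$ induction $\delta_m=2^m\delta_0$ for all $m$, and as the $\delta_m$ are bounded, $\delta_0=0$. Thus $\chi:G\to\mathbb T$ is a homomorphism, and $\chi(mv)=m\chi(v)$ for all $m$ by $\Pi^0_1$ induction. With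
$$\varepsilon=\frac4q=\frac1{25n^2},$$
(9) gives
$$\|\chi-\varphi\|\le\tfrac3q,\qquad c(v)=c(w)\Rightarrow\|\chi(v)-\chi(w)\|\le a+\varepsilon,\qquad\|\chi(b)-\tfrac12\|\le\varepsilon.\tag{10}$$

**Step 3. Density.** We shall need elements of $G$ with prescribed $\chi$-value up to small error.

**Lemma 8.** For every $L\ge1$, $\chi(G)$ meets every open arc of length $\frac1L$.

*Proof.* Let $M=(L+1)!$ and $\theta=\chi(b/M)$. Take a rational $\theta'$ with $L\|\theta-\theta'\|<\frac1L-\frac1{L+1}$. Among the $L+1$ points $0,\theta',\dots,L\theta'$ of $\mathbb T$ two are within $\frac1{L+1}$ of each other, so $\|j\theta'\|\le\frac1{L+1}$ for some $1\le j\le L$, and $\|j\theta\|<\frac1L$. If $j\theta=0$, then $\chi(b)=\frac Mj\cdot j\theta=0$, contradicting (10). So $z=jb/M$ satisfies $0<\|\chi(z)\|<\frac1L$. Replacing $z$ by $-z$ if necessary, $\chi(z)\equiv u$ with $0<u<\frac1L$. Given an arc $(t,t+\frac1L)$ with $0\le t<1$, let $m$ be least with $mu>t$ ($\Sigma^0_1$ least number principle). Then $m\ge1$ and $mu\le t+u<t+\frac1L$, so $\chi(mz)$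 lies in the arc. $\square$

If we knew $\chi(b)=\frac12$, we could read off the parity of $N_s$ from $\chi(e_{i_s})=N_s\chi(b)$. But (10) allows an error $\varepsilon$ in $\chi(b)$, and $N_s\varepsilon$ is unbounded. The gadget cannot do better by itself, because $F_1$ and $q$ are fixed. The next section goes back to the coloring on all of $G$.

## 7. Counting cells: $\chi(b)$ is exactly $\frac12$

**Proposition 9.** $\chi(b)=\frac12$.

*Proof.* Let $\delta=\|\chi(b)-\frac12\|\le\varepsilon$. Let $L$ be any sufficiently large number ("large" depends only on $n$). We show $\delta\le\frac{2n}L$; since $L$ is arbitrary, this gives $\delta=0$.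

**Step 1. Where each color lives.** We replace the color classes by runs of cells on the circle. For $l\in\mathbb Z_L$ let cell $l$ be the open arc $(\frac lL,\frac{l+1}L)$. By bounded $\Sigma^0_1$ comprehension the sets
$$O_i=\{l:\exists x\,(c(x)=i\wedge\chi(x)\in\text{cell }l)\}\qquad(i<2n)$$
exist. By Lemma 8, $\bigcup_iO_i=\mathbb Z_L$. By (10), any two elements of $O_i$ have cyclic distance less than $(a+\varepsilon)L+1<\frac L3$ (note $a+\varepsilon\le\frac14+\frac1{100}$). Let $O_i\ne\emptyset$, fix $l_0\in O_i$ and write the elements of $O_i$ as $l_0+\alpha$ with $|\alpha|<\frac L3$. For two of them $|\alpha-\alpha'|<\frac{2L}3$, so $L-|\alpha-\alpha'|>\frac L3$, and the cyclic distance is $|\alpha-\alpha'|$; hence $|\alpha-\alpha'|\le(a+\varepsilon)L+1$. Let $I_i\supseteq O_i$ be the run of consecutive cells from $l_0+\min\alpha$ to $l_0+\max\alpha$, and $I_i=\emptyset$ if $O_i=\emptyset$. The end cells of $I_i$ belong to $O_i$, and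
$$\ell_i=|I_i|\le(a+\varepsilon)L+2<\tfrac L2 .\tag{11}$$
(For $c_0$ on $\mathbb Q$ with $\chi(x)=\frac x2$ and $L=8$ we would have $O_i=I_i=\{2i,2i+1\}$.)

**Step 2. The part that belongs to one color only.** We look for stretches of the circle where the color is certain. We have $(2n-1)(a+\varepsilon)=1-\frac1{2n}+\frac{2n-1}{25n^2}<1$, so by (11), for large $L$, no $2n-1$ of the runs cover $\mathbb Z_L$. As all of them together do, every $O_i\ne\emptyset$, and $I_{i'}\not\subseteq I_i$ for $i'\ne i$. Let $i\ne i'$ and $I_i\cap I_{i'}\ne\emptyset$. As $\ell_i+\ell_{i'}<L$, some cell is in neither run. Cutting the circle there, $I_i$ and $I_{i'}$ become intersecting intervals of a linear order, neither containing the other. So $I_i\cap I_{i'}$ is a proper initial or final segment of $I_i$. Therefore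
$$P_i:=I_i\setminus\bigcup_{i'\ne i}I_{i'}$$
is a (possibly empty) run of consecutive cells. If $\chi(x)$ lies in a cell of $P_i$, then $c(x)=i$, because that cell lies in $O_{c(x)}\subseteq I_{c(x)}$.

**Step 3. Counting.** We compare the longest run with the longest certain run. Let $\ell=\max\ell_i$ and $\lambda=\max|P_i|$. Since $\sum\ell_i\ge L$, $\ell\ge\frac L{2n}$. The number of cells in at least two runs is at most $\sum\ell_i-L$, so $\sum|P_i|\ge2L-\sum\ell_i\ge2L-2n\ell$, and
$$\lambda\ge\tfrac Ln-\ell\qquad\bigl(\ge(a-\varepsilon)L-2>0\bigr).\tag{12}$$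

**Step 4. $D$ contains all elements of small $\chi$-value.** This is the positive information about $D$ that Section 3 lacked. Let $\|\chi(d)\|<\frac\lambda L$ and let $|P_i|=\lambda$. The cells of $P_i$ fill an arc of length $\frac\lambda L$ up to finitely many points. So there is a nonempty open set of $\tau\in\mathbb T$ such that $\tau$ and $\tau+\chi(d)$ both lie in cells of $P_i$. By Lemma 8 some $x$ has $\chi(x)$ in this set, so $c(x)=c(x+d)=i$ and $d\in D$. Moreover
$$mD\supseteq\{g:\|\chi(g)\|<m\lambda/L\}\qquad(1\le m\le n).\tag{13}$$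
Indeed let $\chi(g)\equiv t$ with $|t|<\frac{m\lambda}L$. By Lemma 8 choose $d$ with $\chi(d)\equiv t'$, $t'$ so close to $\frac tm$ that $|t'|<\frac\lambda L$ and $|t-(m-1)t'|<\frac\lambda L$. Then $d$ and $g-(m-1)d$ are in $D$, and $g$ is a sum of $m$ elements of $D$.

**Step 5. One long difference and many short ones.** We reach as close to $b$ as possible with elements of $D$, half of them long. Take $i$ with $\ell_i=\ell$. Color $i$ occurs in both end cells of $I_i$, so there is $d\in D$ with
$$\chi(d)\equiv u,\qquad\frac{\ell-2}L<u<\frac\ell L .$$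
Let $j=\lceil\frac n2\rceil$, so $n-j\ge1$. As $b\notin nD$ and $\pm d\in D$, $b\mp jd\notin(n-j)D$. So by (13), $\|\chi(b)\mp ju\|\ge\frac{(n-j)\lambda}L$ for both signs. Now $\chi(b)\equiv\frac12+\delta$ or $\chi(b)\equiv\frac12-\delta$; for large $L$ we have $u>0$, and by (11)
$$ju+\delta\le\tfrac{n+1}2\left(\tfrac1{2n}+\varepsilon+\tfrac2L\right)+\varepsilon\le\tfrac38+\tfrac3{200}+\tfrac1{100}+\tfrac{n+1}L<\tfrac12 .$$
Here $\frac{n+1}{4n}\le\frac38$, $\frac{n+1}2\varepsilon=\frac{n+1}{50n^2}\le\frac3{200}$ and $\varepsilon\le\frac1{100}$, since $n\ge2$. Using $\chi(b)+ju\equiv\frac12+(\delta+ju)$ in the first case and $\chi(b)-ju\equiv\frac12-(\delta+ju)$ in the second, we get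
$$\tfrac12-\delta-ju\ge\frac{(n-j)\lambda}L .$$
Put $\upsilon=\frac\ell L\ge\frac1{2n}$. By (12) and $u>\upsilon-\frac2L$,
$$\delta\le\tfrac12-j\left(\upsilon-\tfrac2L\right)-(n-j)\left(\tfrac1n-\upsilon\right)=\tfrac12-\tfrac{n-j}n-(2j-n)\upsilon+\tfrac{2j}L .$$
If $n$ is even, then $2j=n$ and the right side is $\frac{2j}L$. If $n$ is odd, then $2j=n+1$ and it is $\frac1{2n}-\upsilon+\frac{2j}L\le\frac{2j}L$. So $\delta\le\frac{2n}L$ for all large $L$, whence $\delta=0$. $\square$

The choice of $j$ is what makes this work: uneven runs (large $\upsilon$) lengthen the long difference and shorten the short ones, and with about half of each the two effects cancel.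

## 8. The separating set

By Proposition 9, $\chi(mb)=\frac m2$. In $G$ we have $e_{i_s}=N_sb$, so $\chi(e_{i_s})=\frac{N_s}2$, which is $0$ for $s$ even and $\frac12$ for $s$ odd. As $\|\varphi-\chi\|\le\frac3q<\frac14$ and $\varphi$ is a rational-valued function in the model, the set
$$X=\{i:\|\varphi(e_i)\|<\tfrac14\}$$
exists by $\Delta^0_1$ comprehension. It contains all $i_{2s}=f(s)$ and no $i_{2s+1}=g(s)$. So the separation principle holds, and with it $\mathrm{WKL}_0$.

We used $S_n$ only for the $\mathbb Q$-vector space $G$. The full Straus' theorem implies each $S_n$, standard $n\ge2$, hence $\mathrm{WKL}_0$; and $\mathrm{WKL}_0$ implies the full Straus' theorem by (K2). This proves Theorem A. $\blacksquare$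

## 9. Finite order, or one more color: colorings in $\mathrm{RCA}_0$

We prove Theorem B inside $\mathrm{RCA}_0$. Now $n\ge1$ is arbitrary. For a coloring by arcs we need a homomorphism $\chi:G\to\mathbb T$ with $\|\chi(b)\|$ large. The sensible approach is to fix $\chi(x_0),\chi(x_1),\dots$ one after the other. It stops because we cannot decide whether a multiple of the new element will turn out to be a combination of the old ones. The way around it is never to fix a value: we keep rational values that satisfy the relations with small coefficients only, and correct them slightly at each stage. For the correction to be small, approximate solutions must be close to true ones; this is Lemma 10.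

Let $x_0=b$ and let $x_1,x_2,\dots$ list $G$ (repetitions allowed). Put $\Lambda_s=\{\lambda\in\mathbb Z^{s+1}:\sum_i\lambda_ix_i=0\}$; this is decidable uniformly in $s$. For vectors write $\lambda\cdot x=\sum\lambda_ix_i$, and similarly $\lambda\cdot\theta$. A vector $\psi\in(\mathbb Q/\mathbb Z)^{s+2}$ with $\lambda\cdot\psi=0$ for all $\lambda\in\Lambda_{s+1}$ is the same as a homomorphism $\langle x_0,\dots,x_{s+1}\rangle\to\mathbb Q/\mathbb Z$ of finite order, $x_i\mapsto\psi_i$. We use the vectors, since the subgroup itself need not exist as a set.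

**Lemma 10.** Let $d=s+1$, $K\ge1$, and let $\theta\in(\mathbb Q/\mathbb Z)^d$ satisfy $\lambda\cdot\theta=0$ for all $\lambda\in\Lambda_s$ with $|\lambda|_\infty\le K+1$. Then there is $\psi\in(\mathbb Q/\mathbb Z)^{s+2}$ with $\lambda\cdot\psi=0$ for all $\lambda\in\Lambda_{s+1}$ and $\|\psi_i-\theta_i\|^2\le\frac d{8(K+1)}$ for all $i\le s$.

*Proof.* **Step 1. A finite group of candidates.** Let $I\subseteq\{0,\dots,s+1\}$ be of maximal size with $(x_i)_{i\in I}$ $\mathbb Z$-independent (bounded $\Pi^0_1$ comprehension), and let $B$ be the free group generated by these $x_i$. By maximality each $x_j$ with $j\le s+1$ has a nonzero multiple in $B$, so there is $m\ge1$ with $mx_j\in B$ for all $j\le s+1$. For $\lambda\in\mathbb Z^{s+2}$ let $\kappa_i(\lambda)$, $i\in I$, be the coordinates of $m(\lambda\cdot x)\in B$; they are explicit linear functions of $\lambda$. For $Q\ge1$ put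
$$\mathcal L=\{\lambda\in\mathbb Z^{s+2}:\lambda\cdot x\in QB\}=\Bigl\{\lambda:Qm\mid\kappa_i(\lambda)\text{ for all }i\in I\text{ and }\lambda\cdot x=\sum_{i\in I}\tfrac{\kappa_i(\lambda)}mx_i\Bigr\}.$$
The two descriptions agree: if $\lambda\cdot x=\sum_iQa_ix_i$, then $\kappa_i(\lambda)=Qma_i$ by independence; the converse is clear. By the second description $\mathcal L$ is decidable; it is a subgroup that contains $\Lambda_{s+1}$ and $Qm\mathbb Z^{s+2}$. Let $\Psi$ be the finite set of $\psi\in(\frac1{Qm}\mathbb Z/\mathbb Z)^{s+2}$ with $\lambda\cdot\psi=0$ for all $\lambda\in\mathcal L$. It is the character group of the finite group $\mathbb Z^{s+2}/\mathcal L$, so by orthogonality the average of $e(\lambda\cdot\psi)$ over $\psi\in\Psi$ is $1$ if $\lambda\in\mathcal L$ and $0$ otherwise.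

Regard $\mathbb Z^d\subseteq\mathbb Z^{s+2}$ by adding a last coordinate $0$. Choose $Q$ larger than $|\kappa_i(\lambda)|$ for all $\lambda\in\mathbb Z^d$ with $|\lambda|_\infty\le K+1$ and all $i\in I$. For such $\lambda$, if $\lambda\in\mathcal L$, then $Qm\mid\kappa_i(\lambda)$ forces $\kappa_i(\lambda)=0$ for all $i\in I$, so $\lambda\cdot x=0$ and $\lambda\in\Lambda_s$. Hence, for $\lambda\in\mathbb Z^d$ with $|\lambda|_\infty\le K+1$,
$$\operatorname*{average}_{\psi\in\Psi}\ e\Bigl(\sum_{i\le s}\lambda_i(\psi_i-\theta_i)\Bigr)=\begin{cases}1&\text{if }\lambda\in\Lambda_s\text{ (then }\lambda\cdot\theta=0),\\0&\text{otherwise.}\end{cases}\tag{14}$$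

**Step 2. A weight concentrated near $\theta$.** We choose $\psi$ at random, with a weight that prefers $\psi_i\approx\theta_i$. Let
$$F(t)=\sum_{|l|\le K}\Bigl(1-\frac{|l|}{K+1}\Bigr)e(lt)=\frac1{K+1}\Bigl|\sum_{l=0}^Ke(lt)\Bigr|^2\ge0$$
be the Fejér kernel. Since $1-\cos2\pi t=\frac12|1-e(t)|^2$, telescoping gives
$$F(t)(1-\cos2\pi t)=\frac1{K+1}\bigl(1-\cos2\pi(K+1)t\bigr).\tag{15}$$
Put $w(\psi)=\prod_{i\le s}F(\psi_i-\theta_i)\ge0$, and $\widehat F(\lambda)=\prod_{i\le s}\bigl(1-\frac{|\lambda_i|}{K+1}\bigr)\ge0$ for $|\lambda|_\infty\le K$. Expanding the product and using (14), the average of $w$ is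
$$\mathcal W=\sum_{\lambda\in\Lambda_s,\,|\lambda|_\infty\le K}\widehat F(\lambda)\ge\widehat F(0)=1 .$$
In $w(\psi)(1-\cos2\pi(\psi_i-\theta_i))$ the $i$-th factor is replaced, by (15), with a function whose coefficients are $\frac1{K+1}$ at $0$ and negative at $\pm(K+1)$. By (14) every $\lambda\in\Lambda_s$ with $\lambda_i=\pm(K+1)$ contributes at most $0$, so the average is at most
$$\frac1{K+1}\sum_{\lambda\in\Lambda_s,\,\lambda_i=0,\,|\lambda|_\infty\le K}\widehat F(\lambda)\le\frac{\mathcal W}{K+1}.$$

**Step 3. Choice of $\psi$.** Summing over $i\le s$, the average of $w(\psi)\sum_{i\le s}(1-\cos2\pi(\psi_i-\theta_i))$ is at most $\frac d{K+1}\mathcal W$. So some $\psi$ with $w(\psi)>0$ has $\sum_{i\le s}(1-\cos2\pi(\psi_i-\theta_i))\le\frac d{K+1}$. Finally $1-\cos2\pi t=2\sin^2\pi t\ge8\|t\|^2$. As $\Lambda_{s+1}\subseteq\mathcal L$, this $\psi$ is as required. $\square$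

**Step A. Targets.** We choose the value at which $\chi(b)$ aims, $\theta^0_0$, and a rational tolerance $\eta>0$:

- $\operatorname{ord}(b)=\infty$: $\theta^0_0=\frac12$, $\eta\le\frac1{2(2n+1)}$.
- $\operatorname{ord}(b)=m$ even: $\theta^0_0=\frac12$, $\eta<\frac1m$.
- $\operatorname{ord}(b)=m$ odd with largest prime divisor $p$: $\theta^0_0=\frac{p-1}{2p}$, $\eta<\frac1m$. Note $\frac{p-1}{2p}\in\frac1p\mathbb Z$, as $p$ is odd.

In each case $\lambda b=0$ implies $\lambda\theta^0_0=0$ in $\mathbb Q/\mathbb Z$: in the first case $\lambda=0$, in the second $\lambda$ is even, in the third $p\mid\lambda$.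

**Step B. Construction of $\chi$.** We build converging rational approximations. Fix, as a function of $s$, $K_s\ge1$ (and $K_s\ge m$ if $\operatorname{ord}(b)=m$) with $\frac{s+1}{8(K_s+1)}\le(\eta2^{-s-1})^2$. Start with $\theta^0=(\theta^0_0)$. Given $\theta^s\in(\mathbb Q/\mathbb Z)^{s+1}$ with $\lambda\cdot\theta^s=0$ for all $\lambda\in\Lambda_s$ with $|\lambda|_\infty\le K_s+1$, let $\theta^{s+1}$ be the first $\theta\in(\mathbb Q/\mathbb Z)^{s+2}$ found with
$$\|\theta_i-\theta^s_i\|\le\eta2^{-s-1}\ (i\le s)\quad\text{and}\quad\lambda\cdot\theta=0\text{ for all }\lambda\in\Lambda_{s+1}\text{ with }|\lambda|_\infty\le K_{s+1}+1 .$$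
It exists by Lemma 10 with $K=K_s$, since the $\psi$ found there satisfies all relations in $\Lambda_{s+1}$. Then $\chi(x_i)=\lim_s\theta^s_i$ exists, with the explicit rate $\|\chi(x_i)-\theta^s_i\|\le\eta2^{-s}$ for $s\ge i$. The relations $x_i+x_j=x_k$ and $x_i=x_j$ have coefficients of absolute value at most $2\le K_s+1$, so they hold exactly for $\theta^s$ for all large $s$. So $\chi$ is a well-defined homomorphism $G\to\mathbb T$. Moreover $\|\chi(b)-\theta^0_0\|\le\sum_s\eta2^{-s-1}=\eta$. If $\operatorname{ord}(b)=m$, then the relation $mx_0=0$ has coefficient $m\le K_s+1$, so every $\theta^s_0\in\frac1m\mathbb Z/\mathbb Z$. Also $\theta^0_0\in\frac1m\mathbb Z/\mathbb Z$ and $\|\theta^s_0-\theta^0_0\|\le\eta<\frac1m$. So $\theta^s_0=\theta^0_0$ for all $s$, and $\chi(b)=\theta^0_0$.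

**Step C. The coloring.** We cut the circle into arcs whose endpoints avoid $\chi(G)$, so that membership is decidable. Let $k=2n+1$ if $\operatorname{ord}(b)=\infty$, and $k=k(n,b)$ otherwise. Choose a real $\tau$ different mod $1$ from all $\chi(x)-\frac jk$ ($x\in G$, $j<k$); $\mathrm{RCA}_0$ proves that some real avoids a given sequence of reals (Simpson, Theorem II.4.9). Let $c(x)=j$ iff $\chi(x)\in(\tau+\frac jk,\tau+\frac{j+1}k)$ mod $1$. For each $x$ exactly one of these $\Sigma^0_1$ conditions holds, so $c$ exists by $\Delta^0_1$ comprehension.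

**Step D. It is good.** If $c(x_i)=c(y_i)$ for $i=1,\dots,n$, then each $\|\chi(x_i-y_i)\|<\frac1k$. By $\Sigma^0_1$ collection some rational below $\frac1k$ bounds all of them, so $\|\chi(\sum_i(x_i-y_i))\|<\frac nk$. But $\|\chi(b)\|\ge\frac nk$ in all cases:

- $\operatorname{ord}(b)=\infty$: $\|\chi(b)\|\ge\frac12-\frac1{2(2n+1)}=\frac n{2n+1}$.
- $\operatorname{ord}(b)$ even: $\|\chi(b)\|=\frac12=\frac n{2n}$.
- $\operatorname{ord}(b)$ odd: $\|\chi(b)\|=\frac{p-1}{2p}\ge\frac nk$, since $k\ge\frac{2np}{p-1}$.

So there is no pairwise monochromatic solution, and Theorem B is proved. $\blacksquare$
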